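\title{Borel--Smith functions and perfect homology spheres over the orbit category}

\begin{abstract}
Let $G$ be a finite group and $p$ a prime. We determine which monotone Borel--Smith functions $f$ on the $p$-subgroups of $G$ are dimension functions of perfect $\mathbb{F}_p$-homology spheres over the orbit category of $p$-subgroups. For $p=2$ all of them are. For odd $p$ the only obstruction occurs when $f$ vanishes on a Sylow $p$-subgroup $S$: it is the failure of a character $\delta_f\colon N_G(S)\to\mathbb{F}_p^\times$, which depends only on $f$, to extend to $G$. The obstruction is nonzero for the alternating group $A_{p+2}$, so a question of Grodal and Smith has a negative answer for every odd prime. It disappears after multiplying $f$ by $p-1$, and this constant is optimal.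
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $G$ is a finite group, $p$ is a prime, $k=\mathbb{F}_p$, and $S$ is a Sylow $p$-subgroup of $G$. We write $\mathcal{H}_p$ for the set of $p$-subgroups of $G$, and $W_G(Q)=N_G(Q)/Q$.

\subsection*{Homology spheres over the orbit category}
The \emph{orbit category} $\Gamma_G$ has the groups $P\in\mathcal{H}_p$ as objects, and the morphisms from $P$ to $Q$ are the $G$-maps $G/P\to G/Q$. A \emph{$k\Gamma_G$-module} is a contravariant functor $M$ from $\Gamma_G$ to $k$-vector spaces. Every morphism of $\Gamma_G$ is a composite of a projection $G/Q\to G/P$ with $Q\le P$ and an isomorphism $G/gPg^{-1}\to G/P$, $1\mapsto gP$. So $M$ consists of vector spaces $M(P)$ together with \emph{restriction maps} $M(P)\to M(Q)$ for $Q\le P$ and \emph{conjugation maps} $c_g\colon M(P)\to M(gPg^{-1})$. Elements of $P$ act trivially on $M(P)$, so $M(P)$ is a $kW_G(P)$-module.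

The basic example is the module $k[X^?]\colon P\mapsto k[X^P]$ of a finite $G$-set $X$ with isotropy groups in $\mathcal{H}_p$; restriction is induced by $X^P\subseteq X^Q$ and $c_g$ by $x\mapsto gx$. For $X=G/K$ it is the representable module $k[\operatorname{Hom}(-,G/K)]$, and Yoneda's lemma gives $\operatorname{Hom}(k[(G/K)^?],M)=M(K)$. Hence the modules $k[X^?]$ are projective; we call them \emph{free}, and the finitely generated projective modules are their direct summands. A chain complex of $k\Gamma_G$-modules is \emph{perfect} if it is bounded and consists of finitely generated projective modules. The cellular chain complex $P\mapsto C_*(Y^P;k)$ of a finite $G$-CW complex $Y$ with isotropy in $\mathcal{H}_p$ is perfect, and perfect complexes are the algebraic counterpart of such spaces.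

Let $\underline{n}\colon\mathcal{H}_p\to\mathbb{Z}_{\ge-1}$ be a function. A complex $C$ of $k\Gamma_G$-modules is an \emph{$\mathbb{F}_p$-homology $\underline{n}$-sphere} if $H_*(C(P))\cong H_*(\mathbb{S}^{\underline{n}(P)};k)$ for every $P\in\mathcal{H}_p$, where $\mathbb{S}^{-1}=\emptyset$, so that dimension $-1$ means zero homology. Its \emph{dimension function} is $\operatorname{Dim}C=\underline{n}+1$. The normalization comes from representations: if $G$ is a $p$-group and $V$ a real representation, the unit sphere $\mathbb{S}(V)$ gives a perfect homology sphere with dimension function $P\mapsto\dim V^P$.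

A function $f\colon\mathcal{H}_p\to\mathbb{Z}$ that is constant on $G$-conjugacy classes is a \emph{Borel--Smith function} if for all $p$-subgroups $H\trianglelefteq K$ of $G$ the following hold.
\begin{enumerate}
\item[(i)] If $K/H\cong\mathbb{Z}/p$ with $p$ odd, then $f(H)-f(K)$ is even.
\item[(ii)] If $K/H\cong\mathbb{Z}/p\times\mathbb{Z}/p$ and $H_0/H,\dots,H_p/H$ are its subgroups of order $p$, then $f(H)-f(K)=\sum_{i=0}^p\bigl(f(H_i)-f(K)\bigr)$.
\item[(iii)] If $K/H\cong\mathbb{Z}/4$ and $L/H$ is its subgroup of order $2$, then $f(H)-f(L)$ is even.
\item[(iv)] If $K/H$ is quaternion of order $8$ and $L/H$ is its subgroup of order $2$, then $f(H)-f(L)$ is divisible by $4$.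
\end{enumerate}
We call $f$ \emph{monotone} if its values are nonnegative and $f(K)\le f(H)$ whenever $H\le K$. We call $f$ \emph{realizable} if $f=\operatorname{Dim}C$ for a perfect complex $C$ of $k\Gamma_G$-modules that is an $\mathbb{F}_p$-homology sphere. It is known that realizable functions satisfy the Borel--Smith conditions. The converse question is posed in \cite{RY}.

\begin{quote}
\textbf{Question} (Grodal--Smith). Is every monotone Borel--Smith function on the $p$-subgroups of a finite group $G$ realizable?
\end{quote}

For a $p$-group the answer is yes: every monotone Borel--Smith function is then the dimension function of a real representation $V$ (Lemma~\ref{lem:rep}), and $\mathbb{S}(V)$ realizes it. For general $G$ the problem is thus solved on $S$, and since $f$ is invariant under $G$-conjugation one would guess that the solution extends to $G$. The next example shows what this guess overlooks.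

\begin{example}\label{ex:S3}
Let $p=3$, let $S$ have order $3$, and let $f(1)=2$, $f(S)=0$. A complex that vanishes at the conjugates of $S$ is perfect as soon as its value at $1$ is a bounded complex of finitely generated projective $kG$-modules, because $k[(G/1)^?]$ has value $kG$ at $1$ and vanishes elsewhere. For $G=S_3$ take the cellular chains of the boundary of a triangle: $C_0(1)=k[G/C_2]$ and $C_1(1)=\operatorname{Ind}_{C_2}^{G}(\mathrm{sign})$ are projective since $2$ is invertible in $k$. This realizes $f$. Note that $H_0$ is the trivial module and $H_1$ is the sign module: the reflections invert $S$, and they reverse the orientation of the circle. In $G=A_5$ the normalizer of $S=\langle(1\,2\,3)\rangle$ is again $S_3$, generated by $S$ and $(1\,2)(4\,5)$. One expects that $(1\,2)(4\,5)$ must again act with opposite signs on $H_0$ and $H_1$. But $A_5$ is perfect and acts trivially on both. Section~\ref{sec:counter} makes this precise.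
\end{example}

\subsection*{Results}

\begin{theorem}\label{thm:alt}
Let $p$ be odd, $G=A_{p+2}$ and $m\ge1$. Put $f_m(1)=2m$ and $f_m(P)=0$ for $1\ne P\in\mathcal{H}_p$. Then $f_m$ is a monotone Borel--Smith function, and it is not realizable if $(p-1)\nmid m$. In particular $f_1$ is not realizable.
\end{theorem}

So the answer to the question is negative for every odd prime. The sign in Example~\ref{ex:S3} is an instance of a character $\delta_f\colon N_G(S)\to\mathbb{F}_p^\times$, defined for $p$ odd in Definition~\ref{def:delta}, which depends only on $f$. It is the only obstruction.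

\begin{theorem}\label{thm:main}
Let $f$ be a monotone Borel--Smith function on the $p$-subgroups of $G$.
\begin{enumerate}
\item[(1)] If $p=2$, or if $f(S)\ge1$, then $f$ is realizable.
\item[(2)] If $p$ is odd and $f(S)=0$, then $f$ is realizable if and only if $\delta_f$ is the restriction of a homomorphism $G\to\mathbb{F}_p^\times$.
\item[(3)] The function $(p-1)f$ is always realizable, and $p-1$ is best possible: for $p$ odd and $G=A_{p+2}$, the function $mf_1=f_m$ is realizable if and only if $(p-1)\mid m$. If $S\trianglelefteq G$, every $f$ is realizable. The function $f+c$ is realizable for all $f$ and all integers $c\ge1$.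
\end{enumerate}
\end{theorem}

\subsection*{The method}
The proof separates the two homology classes of a sphere. A \emph{reduced sphere} is a perfect complex $D$ such that $D(P)$ has a single one-dimensional homology group $\lambda_D(P)$, in degree $f(P)$; the model is the reduced chain complex of the one-point compactification of a representation. For $p$ odd the spaces $\lambda_D(P)$ are tied to each other by cohomology classes of the quotients $P/Q$ of order $p$, and they form what we call an orientation system. Such a system is determined by its value at the trivial group (Section~\ref{sec:orient}), and $\delta_f$ is the action of $N_G(S)$ on its value at $S$. The main construction (Section~\ref{sec:exist}) shows that reduced spheres always exist. A homology sphere is then obtained from $D$ and the constant module $\underline{k}$: as a direct sum if $f(S)\ge1$, and as the fiber of a map $\underline{k}\to D$ that cancels the homology at $S$ if $f(S)=0$. Such a map needs an $N_G(S)$-invariant vector in $\lambda_D(S)$, and this is where $\delta_f$ enters (Section~\ref{sec:proof}).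

A \emph{line} is a one-dimensional $k$-vector space. Since $|k^\times|=p-1$, every $p$-group acts trivially on a line; we use this constantly. For a group $A$ we put $A^*=\operatorname{Hom}(A,\mathbb{F}_p)$.

\section{Stable categories and the counterexample}\label{sec:counter}

\subsection{Derived and stable categories of group algebras}\label{sub:stable}
Let $H$ be a finite group. Complexes are chain complexes, and $Y[j]_d=Y_{d-j}$, so $k[j]$ is $k$ placed in degree $j$. Let $D^b(kH)$ be the bounded derived category of finitely generated $kH$-modules. Then $\operatorname{Hom}_{D^b(kH)}(k[a],k[b])=H^{b-a}(H;k)$, and composition is the product of the cohomology ring. A bounded complex whose only homology is $\lambda$ in degree $n$ is canonically isomorphic to $\lambda[n]$ in $D^b(kH)$. An object is \emph{perfect} if it is isomorphic to a bounded complex of finitely generated projective modules, and the \emph{stable category} $\mathrm{st}(kH)$ is the quotient of $D^b(kH)$ by the perfect objects. A morphism of $D^b(kH)$ is a \emph{stable isomorphism} if it becomes invertible in $\mathrm{st}(kH)$, equivalently if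 its fiber is perfect. For example, an injective chain map of bounded complexes whose cokernel consists of projective modules is a stable isomorphism.

Let $\widehat{\mathcal{P}}$ be a complete resolution of $k$: an acyclic complex of finitely generated projective $kH$-modules whose quotient $\mathcal{P}^+=\widehat{\mathcal{P}}_{\ge0}$ is a projective resolution of $k$. The subcomplex $\mathcal{P}^-=\widehat{\mathcal{P}}_{\le-1}$ has homology only in degree $-1$, where it is a trivial module $kw\subseteq\widehat{\mathcal{P}}_{-1}$. For bounded complexes $X,Y$,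
\[
\operatorname{Hom}_{D^b(kH)}(X,Y)=H_0\operatorname{Hom}_{kH}(\mathcal{P}^+\otimes X,Y),\qquad
\operatorname{Hom}_{\mathrm{st}(kH)}(X,Y)=H_0\operatorname{Hom}_{kH}(\widehat{\mathcal{P}}\otimes X,Y).
\]
We use the following standard consequences.
\begin{enumerate}
\item[(S1)] The degreewise split sequence $0\to\mathcal{P}^-\to\widehat{\mathcal{P}}\to\mathcal{P}^+\to0$ gives an exact sequence
\[
H_1\operatorname{Hom}_{kH}(\mathcal{P}^-\otimes X,Y)\to\operatorname{Hom}_{D^b(kH)}(X,Y)\to\operatorname{Hom}_{\mathrm{st}(kH)}(X,Y)\to H_0\operatorname{Hom}_{kH}(\mathcal{P}^-\otimes X,Y).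
\]
\item[(S2)] $\operatorname{Hom}_{\mathrm{st}(kH)}(k,k[j])=\widehat{H}^j(H;k)$ is Tate cohomology. The map $H^j(H;k)\to\widehat{H}^j(H;k)$ is bijective for $j>0$, and $\widehat{H}^0(H;k)=k/|H|k$. If $p$ divides $|H|$, the map is therefore bijective for all $j\ge0$, and $k\ne0$ in $\mathrm{st}(kH)$.
\item[(S3)] The groups $\operatorname{Hom}_{\mathrm{st}(kH')}(X,Y)$, $H'\le H$, have restriction, conjugation and transfer maps, which satisfy the double coset formula, and transfer after restriction is multiplication by the index. Hence for a Sylow $p$-subgroup $T$ of $H$, restriction identifies $\operatorname{Hom}_{\mathrm{st}(kH)}(X,Y)$ with the set of \emph{stable elements}: those $\theta\in\operatorname{Hom}_{\mathrm{st}(kT)}(X,Y)$ such that $\theta$ and $c_g\theta$ have the same restriction to $T\cap gTg^{-1}$ for all $g\in H$. Applied to the identity of $X$, this shows that $X$ is perfect if it is perfect over $kT$; so a morphism of $\mathrm{st}(kH)$ is invertible if it is invertible over $kT$.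
\item[(S4)] For $p$ odd and $E$ elementary abelian, $H^*(E;k)=\Lambda(E^*)\otimes\operatorname{Sym}(\beta E^*)$, with $E^*=H^1(E;k)$ and $\beta\colon H^1\to H^2$ the Bockstein. For $A$ of order $p$ and $0\ne x\in A^*$, $y=\beta x$, this reads $H^*(A;k)=\Lambda[x]\otimes k[y]$, and $\widehat{H}^*(A;k)=\Lambda[x]\otimes k[y,y^{-1}]$.
\item[(S5)] Let $A$ have order $p$, let $\lambda,\lambda'$ be lines, and let $b-a$ be even, with $b=a$ if $p=2$. A morphism $\lambda[a]\to\lambda'[b]$ in $D^b(kA)$ is a stable isomorphism if and only if it is nonzero. Indeed a nonzero morphism is a nonzero multiple of $y^{(b-a)/2}$, a unit of Tate cohomology, and the zero morphism is not invertible because $k\ne0$ in $\mathrm{st}(kA)$.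
\end{enumerate}

\subsection{Proof of Theorem~\ref{thm:alt}}
Since $p<p+2<2p$, the group $P=\langle(1\,2\cdots p)\rangle\cong\mathbb{Z}/p$ is a Sylow $p$-subgroup of $G=A_{p+2}$. So the only Borel--Smith condition is (i) for $1<P$, which holds because $f_m(1)-f_m(P)=2m$, and $f_m$ is monotone. We need two properties of $G$. It is perfect, since $p+2\ge5$. And $N=N_G(P)$ maps onto $\operatorname{Aut}(P)=\mathbb{F}_p^\times$: every automorphism of $P$ is induced by an element of $N_{S_p}(P)\cong\mathrm{AGL}_1(p)$, and an odd such element becomes even after multiplication by the transposition $(p{+}1\;\,p{+}2)$, which centralizes $P$.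

Suppose that $C$ is a perfect complex realizing $f_m$, and put $W=N/P$. The terms of $C(1)$ need not be projective over $kG$, so we first remove the part that comes from $C(P)$. For a $k\Gamma_G$-module $M$ consider the natural $kG$-map
\[
k[G/P]\otimes_{kW}M(P)\to M(1),\qquad gP\otimes x\mapsto c_g(\operatorname{res}x).
\]
For $M=k[(G/P)^?]$ we have $M(P)=kW$ and the map is bijective. For $M=k[(G/1)^?]$ we have $M(P)=0$ and $M(1)=kG$. Hence for finitely generated projective $M$ the map is injective with projective cokernel. The complex $C(P)$ is acyclic and $|W|$ is prime to $p$, so $C(P)$ is contractible over $kW$, and $k[G/P]\otimes_{kW}C(P)$ is acyclic. Thus $C(1)$ is quasi-isomorphic to its quotient by this subcomplex, and so is perfect in $D^b(kG)$.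

The homology of $C(1)$ consists of lines in the degrees $0$ and $2m-1\ge1$, on which the perfect group $G$ acts trivially. In the triangle $k[2m-1]\to C(1)\to k\to k[2m]$ the last map is therefore a stable isomorphism, and (S2) gives $\widehat{H}^{2m}(G;k)\cong\widehat{H}^0(G;k)=k\ne0$. On the other hand $H^{2m}(G;k)$ embeds in $H^{2m}(P;k)^N$. The line $H^{2m}(P;k)$ is spanned by $y^m$ with $y=\beta x$, $0\ne x\in P^*$, and $N$ acts on it through the $m$-th power of the surjective character $N\to\mathbb{F}_p^\times$ given by the action on $P^*$. As $\mathbb{F}_p^\times$ is cyclic of order $p-1$, the invariants vanish if $(p-1)\nmid m$, a contradiction. \qed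

\section{Modules over closed families}\label{sec:modules}

Reduced spheres will be built downward from the Sylow subgroups, one conjugacy class at a time. This section describes how projective modules change in one such step. Everything holds for an arbitrary finite group and will be used for $G$, for $S$ and for $p$-subgroups of $G$.

A family $F\subseteq\mathcal{H}_p$ is \emph{closed} if it is closed under conjugation and under passing to larger $p$-subgroups; $\Gamma_{G,F}\subseteq\Gamma_G$ is the full subcategory on $F$. For a finite $G$-set $X$ with isotropy in $\mathcal{H}_p$ let $X_F$ be the set of points with isotropy in $F$. If $H\in F$ then $X^H=(X_F)^H$, because a point fixed by $H$ has isotropy containing $H$. So on $\Gamma_{G,F}$ we have $k[X^?]=k[(X_F)^?]$, which is free. A $k\Gamma_{G,F}$-module $M$ extends to a contravariant functor $M(X)=\operatorname{Hom}(k[X^?],M)$ on finite $G$-sets with isotropy in $F$, taking disjoint unions to direct sums, and every such functor arises in this way. By Yoneda's lemma a homomorphism $k[(G/K)^?]\to k[X^?]$ is an element of $k[X^K]$, that is, a linear combination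 of $G$-maps. Hence natural isomorphisms between additive functors on finitely generated projective modules can be constructed on the modules $k[X^?]$ and the maps induced by $G$-maps; and the property that a natural map is injective with projective cokernel passes from free modules to their summands.

We use four functors.
\begin{itemize}
\item For closed families $F\subseteq F'$, the left adjoint $\operatorname{Ind}$ of the restriction $M\mapsto M|_F$ (left Kan extension) sends $k[X^?]$ on $F$ to $k[X^?]$ on $F'$ for $X=X_F$. It preserves finitely generated projectives, and $\operatorname{Ind}(M)|_F=M$.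
\item Let $F_S=\{H\in F: H\le S\}$, a closed family for $S$. Restriction $\operatorname{Res}_S$ along $S/H\mapsto G/H$ sends $k[X^?]$ to $k[(X|_S)^?]=k[((X|_S)_{F_S})^?]$, so it preserves finitely generated projectives. We write $\operatorname{Ind}_S$ for left Kan extension between families of $S$.
\item For $Q\in F'$ and a $kW_G(Q)$-module $U$ let $\mathcal{E}_Q(U)=k[(G/Q)^?]\otimes_{kW_G(Q)}U$ over $\Gamma_{G,F'}$. This functor is left adjoint to the evaluation $M\mapsto M(Q)$, which is exact, so $\mathcal{E}_Q$ preserves projectives. It is exact because $W_G(Q)$ acts freely on $G/Q$ from the right; so the adjunction passes to derived categories. We have $\mathcal{E}_Q(U)(Q)=U$, and $\mathcal{E}_Q(U)(H)=0$ unless $H$ is conjugate to a subgroup of $Q$.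
\item A character $\chi\colon G\to k^\times$ is trivial on $p$-subgroups, so a $G$-map $G/P\to G/P'$, $1\mapsto aP'$, has a well-defined scalar $\chi(a)$, multiplicative under composition. Let $M\otimes\chi$ be $M$ with the action of each morphism multiplied by its scalar: restriction maps are unchanged and $c_g$ is multiplied by $\chi(g)$. This is a self-equivalence of the module category with inverse $-\otimes\chi^{-1}$, so it preserves perfect complexes.
\end{itemize}

Call $F\subseteq F'$ an \emph{elementary extension} of closed families if every $p$-subgroup that properly contains a member of $F'\smallsetminus F$ lies in $F$. If $Q$ has maximal order among the $p$-subgroups outside $F$, and $(Q)$ is its conjugacy class, then $F\subseteq F'=F\cup(Q)$ is elementary. So is $F_S\subseteq F'_S$, but $F'_S\smallsetminus F_S$ may consist of several $S$-conjugacy classes.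

\begin{lemma}\label{lem:F1}
Let $F\subseteq F'$ be elementary, let $Q_1,\dots,Q_r$ represent the conjugacy classes in $F'\smallsetminus F$, and let $M$ be finitely generated projective over $\Gamma_{G,F'}$. There is a natural exact sequence
\[
0\to\operatorname{Ind}(M|_F)\to M\to\bigoplus_j\mathcal{E}_{Q_j}(\overline{U}_j)\to0,\qquad \overline{U}_j=M(Q_j)/\operatorname{Ind}(M|_F)(Q_j),
\]
and $\overline{U}_j$ is projective over $kW_G(Q_j)$. The module $\mathcal{E}_{Q_j}(U)$ vanishes outside $(Q_j)$.
\end{lemma}

\begin{proof}
If $H\in F'$ is properly contained in a conjugate of $Q_j$, then $H\in F$ or $H\in F'\smallsetminus F$, and both imply $Q_j\in F$; this gives the last statement. For $M=k[X^?]$ with $X=X_{F'}$, the counit $\operatorname{Ind}(M|_F)\to M$ is the inclusion of $k[(X_F)^?]$, and $X^{Q_j}\smallsetminus(X_F)^{Q_j}$ consists of the points with isotropy exactly $Q_j$, a free $W_G(Q_j)$-set. So the counit is injective and $\overline{U}_j$ is projective. The cokernel $M''$ vanishes on $F$, so the counit $\bigoplus_j\mathcal{E}_{Q_j}(M''(Q_j))\to M''$ is bijective at every object.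
\end{proof}

\begin{lemma}\label{lem:F2}
Let $M$ be finitely generated projective over $\Gamma_{G,F}$.
\begin{enumerate}
\item[(a)] If $Q<P$ has index $p$ and $Q\in F$, then $M(P)\to M(Q)$ is injective with projective cokernel over $k[P/Q]$.
\item[(b)] Let $F\subseteq F'$ be elementary and $Q\in F'\smallsetminus F$. If $Q<P$ has index $p$, then $M(P)\to\operatorname{Ind}(M)(Q)$ is injective with projective cokernel over $k[P/Q]$.
\item[(c)] In (b) let $Q\le S$. Then the natural map $\operatorname{Ind}_S(\operatorname{Res}_SM)(Q)\to\operatorname{Ind}(M)(Q)$ is injective with projective cokernel over $k[N_S(Q)/Q]$.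
\end{enumerate}
\end{lemma}

\begin{proof}
Let $M=k[X^?]$ with $X=X_F$. (a) A subgroup of index $p$ in a $p$-group is normal, $X^P=(X^Q)^{P/Q}$, and the group $P/Q$ of order $p$ acts freely on $X^Q\smallsetminus X^P$. (b) Apply (a) to $\operatorname{Ind}(M)$, whose value at $P\in F$ is $M(P)$. (c) The map is induced by the inclusion of $\{x\in X^Q: S_x\in F\}$ in $X^Q$. A missing point has $Q\le S_x\notin F$, so $S_x=Q$, and $N_S(Q)/Q$ permutes these points freely.
\end{proof}

Finally, gradings are harmless. If the lowest term of a perfect complex is in negative degree and the homology vanishes there, the lowest differential is a split surjection, and a contractible summand splits off. So a perfect complex without homology in negative degrees is homotopy equivalent to a nonnegatively graded one.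

\section{Reduced spheres}\label{sec:reduced}

From now on $f$ is a monotone Borel--Smith function.

\begin{definition}
A \emph{reduced $f$-sphere} on a closed family $F$ is a perfect complex $D$ of $k\Gamma_{G,F}$-modules such that, for each $P\in F$, the homology of $D(P)$ is a line $\lambda_D(P)$ in degree $f(P)$.
\end{definition}

\subsection{The model over a $p$-group}

\begin{lemma}\label{lem:rep}
There is a real representation $V$ of $S$ with $\dim V^H=f(H)$ for all $H\le S$.
\end{lemma}

\begin{proof}
By \cite[Thm.~III.5.4]{tD}, the Borel--Smith functions on a finite nilpotent group are exactly the dimension functions of virtual real representations. (The condition there for generalized quaternion quotients follows from (iv), applied to a subgroup $Q_8$, which contains the unique involution.) It remains to see that monotonicity removes the negative coefficients.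

The character of a real irreducible representation is $\psi$, $\psi+\overline{\psi}$ or $2\psi$ for a complex irreducible character $\psi$, according to the Frobenius--Schur indicator of $\psi$. Galois conjugation preserves the indicator, so it permutes the real irreducibles, and it preserves the integers $\dim V^H$. Hence $f|_S$ is the dimension function of $X=\sum_cn_cV_c$, where $c$ runs over the Galois classes, $V_c$ is a chosen real irreducible in $c$, and $n_c\in\mathbb{Z}$. The coefficient of the trivial representation is $f(S)\ge0$. Let $c$ be nontrivial. Since $p$-groups are monomial, a complex constituent of $V_c$ is $\operatorname{Ind}_H^S\mu$ with $\mu$ a linear character, and $\mu\ne1$, since otherwise irreducibility forces $H=S$ and $c$ trivial. Let $K=\ker\mu$ and let $K'/K$ be the subgroup of order $p$ of the cyclic group $H/K$. The characters of $H/K$ that are nontrivial on $K'/K$ are the faithful ones. Summing over these characters $\mu'$,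
\[
f(K)-f(K')=\sum_{\mu'}\langle\operatorname{Res}_HX,\mu'\rangle=\sum_{\mu'}\langle X,\operatorname{Ind}_H^S\mu'\rangle .
\]
Each $\mu'$ is Galois conjugate to $\mu$, so $\operatorname{Ind}_H^S\mu'$ is irreducible and occurs in no $V_{c'}$ with $c'\ne c$. The sum equals $n_c\sum_{\mu'}\langle V_c,\operatorname{Ind}_H^S\mu'\rangle$, and the term $\mu'=\mu$ is positive. Since $f(K)\ge f(K')$, we get $n_c\ge0$.
\end{proof}

Fix such a $V$. The convex hull of the $S$-orbits of $\pm v_1,\dots,\pm v_r$, for a basis $v_1,\dots,v_r$, is an invariant polytope, and the barycentric subdivision of its boundary is a triangulation of $\mathbb{S}(V)$ in which an element that stabilizes a simplex fixes it pointwise. Coning off to $0$ and to $\infty$ makes the one-point compactification $\mathbb{S}^V$ a finite $S$-CW complex. Let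
\[
D_V(K)=C_*\bigl((\mathbb{S}^V)^K,\infty;k\bigr),\qquad K\le S .
\]
In degree $d$ this is the free module $k[X_d^?]$ on the $S$-set $X_d$ of $d$-cells other than $\infty$. As $(\mathbb{S}^V)^K$ is a sphere of dimension $f(K)$, the complex $D_V$ is a reduced $f|_S$-sphere for the group $S$, and
\begin{equation}\label{eq:cells}
\text{a $d$-cell with isotropy group $K$ has } d\le f(K).
\end{equation}
Conditions (iii) and (iv) will be used only through the existence of $V$.

\subsection{Sylow subgroups of order $p$}\label{sub:rankone}
The construction of reduced spheres over $G$ can be done by hand when $p$ is odd and $|S|=p$. Let $N=N_G(S)$, $W=N/S$ and $m=\frac12(f(1)-f(S))$. We look for $D$ with the trivial line $k$ at $1$ and a given one-dimensional $kW$-module $\lambda$ at $S$. Since $|W|$ is prime to $p$, the module $\mathcal{E}_S(\lambda)$ is projective. Placed in degree $f(S)$ it has the right value at $S$, and its value at $1$ is $B=\operatorname{Ind}_N^G\lambda\,[f(S)]$. The value at $1$ can be changed by attaching a complex $\mathcal{E}_1(U)$ with $U$ perfect over $kG$, which replaces $B$ by the cone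 of a map $U\to B$. So we need a morphism $b\colon B\to k[f(1)]$ in $D^b(kG)$ with perfect fiber. Now
\[
\operatorname{Hom}_{D^b(kG)}(B,k[f(1)])=\operatorname{Hom}_{D^b(kN)}(\lambda,k[2m])=\operatorname{Hom}_{kW}\bigl(\lambda,H^{2m}(S;k)\bigr)=\operatorname{Hom}_{kW}\bigl(\lambda,(S^*)^{\otimes m}\bigr).
\]
The group $S$ fixes only the base point of $G/N$ and acts freely on the rest, so over $kS$ the inclusion $\lambda[f(S)]\to B$ is a stable isomorphism. By (S3) and (S5), $b$ has perfect fiber if and only if $b\ne0$. Hence $b$ exists if and only if $\lambda\cong(S^*)^{\otimes m}$: \emph{the line at $S$ is forced by the line at $1$}. This is the character that appeared in the proof of Theorem~\ref{thm:alt}.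

In general, when a class $(Q)$ is added, the role of $S$ is played by a Sylow subgroup $T$ of $W_G(Q)$, and three new problems arise. The subgroups of order $p$ of $T$ each impose a condition on the line at $Q$, and these conditions have to be consistent; this is the subject of Section~\ref{sec:orient}. The map $b$ is first found only in the stable category, and it has to be lifted to the derived category. And one has to keep enough control over the complex to continue the induction. The last two problems are solved by comparison with $D_V$.

\begin{remark}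
Monotonicity is necessary for reduced spheres: for $Q<P$ of index $p$, the map $D(P)\to D(Q)$ is a stable isomorphism over $P/Q$ by Lemma~\ref{lem:F2}(a), hence nonzero in $H^{f(Q)-f(P)}(P/Q;k)$, which forces $f(Q)\ge f(P)$.
\end{remark}

\section{Orientation systems}\label{sec:orient}

In this section $p$ is odd. For $A\le B$ in $\mathcal{H}_p$ put $m(A,B)=\frac12(f(A)-f(B))$. Joining $A$ to $B$ by a chain of subgroups of index $p$, we see from (i) and monotonicity that this is a nonnegative integer. For a line $\ell$ write $\ell^m=\ell^{\otimes m}$. For $A$ of order $p$ we identify $(A^*)^m=H^{2m}(A;k)$ by $x_1\otimes\cdots\otimes x_m\mapsto\beta x_1\cdots\beta x_m$; this is natural for isomorphisms of groups.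

\subsection{The class of a morphism}
Let $D$ be a reduced $f$-sphere on $F$, let $Q<P$ have index $p$ with $P\in F$, and put $A=P/Q$. If $Y$ is a bounded complex of $kA$-modules whose homology is a line $\lambda_Y$ in degree $f(Q)$, then
\[
\operatorname{Hom}_{D^b(kA)}(D(P),Y)=\operatorname{Hom}_k(\lambda_D(P),\lambda_Y)\otimes H^{2m(Q,P)}(A;k)=\operatorname{Hom}_k\bigl(\lambda_D(P),\lambda_Y\otimes(A^*)^{m(Q,P)}\bigr).
\]
The linear map that corresponds to a morphism is its \emph{class}. By (S5) the class is an isomorphism if and only if the morphism is a stable isomorphism, and by (S2) the class is determined by the image of the morphism in $\mathrm{st}(kA)$. If $Q\in F$, the restriction map $D(P)\to D(Q)$ is a stable isomorphism by Lemma~\ref{lem:F2}(a), and its class is an isomorphism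
\[
\varphi^D_{Q,P}\colon\lambda_D(P)\to\lambda_D(Q)\otimes((P/Q)^*)^{m(Q,P)} .
\]
These maps commute with the conjugation maps $c_g$, where $g$ carries $x\in(P/Q)^*$ to $x(g^{-1}(-)g)$.

\subsection{The rank two relation}
One can descend from a group to a subgroup of index $p^2$ in several ways, and the results have to be compared. A \emph{rank two section} is a pair $Q\trianglelefteq R$ in $\mathcal{H}_p$ with $E=R/Q\cong(\mathbb{Z}/p)^2$. Let $P_0,\dots,P_p$ be the intermediate groups, $A_i=P_i/Q$, $m_i=m(P_i,R)$, and let $\ell_i=(R/P_i)^*\subseteq E^*$ be the line of functionals that vanish on $A_i$. Condition (ii) says $m(Q,R)=\sum_jm_j$, so $m(Q,P_i)=\sum_{j\ne i}m_j$. For $j\ne i$ restriction of functionals is an isomorphism $\ell_j\to A_i^*$, and this identifies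
\begin{equation}\label{eq:ident}
(A_i^*)^{m(Q,P_i)}=\bigotimes_{j\ne i}\ell_j^{m_j}.
\end{equation}
So for lines $\lambda_R,\lambda_i,\lambda$ and maps $\varphi_i'\colon\lambda_R\to\lambda_i\otimes\ell_i^{m_i}$ and $\varphi_i\colon\lambda_i\to\lambda\otimes(A_i^*)^{m(Q,P_i)}$, the composite
\[
\Phi_i=(\varphi_i\otimes1)\varphi_i'\colon\lambda_R\to\lambda\otimes\bigotimes_{j=0}^p\ell_j^{m_j}
\]
has a source and a target that do not depend on $i$. The next lemma allows $Q\notin F$, which is the case needed in the induction.

\begin{lemma}\label{lem:euler}
Let $Q\trianglelefteq R$ be a rank two section and $D$ a reduced $f$-sphere on a closed family containing $P_0,\dots,P_p$. Let $Y$ be a bounded complex of $kE$-modules whose homology is a line $\lambda_Y$ in degree $f(Q)$. Let $D(P_i)\to Y$ be morphisms in $D^b(kE)$ that are stable isomorphisms over $A_i$, such that the composite $D(R)\to D(P_i)\to Y$ does not depend on $i$. Let $\varphi_i$ be the class of $D(P_i)\to Y$ over $A_i$. Then $\Phi_i=(\varphi_i\otimes1)\varphi^D_{P_i,R}$ does not depend on $i$.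
\end{lemma}

\begin{proof}
The group $E$ acts on $D(P_i)$ through $R/P_i$, and trivially on all lines. Choose bases of $\lambda_D(R)$, $\lambda_D(P_i)$, $\lambda_Y$, and generators $x_j$ of $\ell_j$. The morphisms $D(R)\to D(P_i)$, $D(P_i)\to Y$ and $D(R)\to Y$ in $D^b(kE)$ become elements $\varepsilon_i'$, $\varepsilon_i''$, $\varepsilon$ of $H^{\mathrm{ev}}(E;k)$ with $\varepsilon=\varepsilon_i'\varepsilon_i''$. By (S4), dividing out the nilpotent elements gives a ring homomorphism $H^{\mathrm{ev}}(E;k)\to\operatorname{Sym}(E^*)$, $\varepsilon\mapsto\overline{\varepsilon}$, which halves degrees. Restriction to $H^{\mathrm{ev}}(A_i;k)=\operatorname{Sym}(A_i^*)$ factors through it, because the target has no nilpotent elements.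

The element $\varepsilon_i'$ is inflated from $R/P_i$, where it is the class $\varphi^D_{P_i,R}=a_ix_i^{m_i}$ with $a_i\ne0$; so $\overline{\varepsilon_i'}=a_ix_i^{m_i}$. The element $\overline{\varepsilon_i''}$ restricts to $\varphi_i\ne0$. Hence $\overline{\varepsilon}$ is nonzero, divisible by $x_i^{m_i}$ for every $i$, and of degree $m(Q,R)=\sum_jm_j$. The $x_j$ are pairwise nonassociate primes of $\operatorname{Sym}(E^*)$, so $\overline{\varepsilon}=c\prod_jx_j^{m_j}$ with $c\in k^\times$, and $\overline{\varepsilon_i''}=a_i^{-1}c\prod_{j\ne i}x_j^{m_j}$. Restricting to $A_i$ and using \eqref{eq:ident}, we get $\varphi_i=a_i^{-1}c\bigotimes_{j\ne i}x_j^{m_j}$, and therefore $\Phi_i=c\bigotimes_jx_j^{m_j}$.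
\end{proof}

\subsection{Definition, uniqueness and existence}

\begin{definition}
A \emph{bare orientation system} for $f$ on a closed family $F$ consists of lines $L(P)$, $P\in F$, and isomorphisms $\varphi_{Q,P}\colon L(P)\to L(Q)\otimes((P/Q)^*)^{m(Q,P)}$ for $Q<P$ of index $p$ in $F$, such that
\begin{enumerate}
\item[(C)] for every rank two section $Q\trianglelefteq R$ in $F$, the map $\Phi_i=(\varphi_{Q,P_i}\otimes1)\varphi_{P_i,R}$ does not depend on $i$.
\end{enumerate}
An \emph{orientation system} is a bare system with isomorphisms $c_g\colon L(P)\to L(gPg^{-1})$, $g\in G$, such that $c_{gh}=c_gc_h$ and the maps $\varphi_{Q,P}$ commute with the $c_g$.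
\end{definition}

Lemma~\ref{lem:euler} with $Y=D(Q)$ and the restriction maps gives the main example.

\begin{corollary}\label{cor:lambda}
For a reduced $f$-sphere $D$ on $F$, the lines $\lambda_D(P)$ with the maps $\varphi^D_{Q,P}$ and $c_g$ form an orientation system on $F$.
\end{corollary}

Multiplying all $c_g$ by $\chi(g)$, for a character $\chi\colon G\to k^\times$, turns an orientation system $L$ into an orientation system $L\otimes\chi$, and $\lambda_{D\otimes\chi}=\lambda_D\otimes\chi$.

\begin{proposition}\label{prop:orient}
\begin{enumerate}
\item[(a)] Let $L,L'$ be bare orientation systems for $f$ on $\mathcal{H}_p$. Every isomorphism $u_1\colon L(1)\to L'(1)$ extends uniquely to isomorphisms $u_P\colon L(P)\to L'(P)$ compatible with the maps $\varphi$. If $L,L'$ are orientation systems and $u_1$ is $G$-equivariant, the $u_P$ commute with the $c_g$.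
\item[(b)] There is an orientation system $L_f$ on $\mathcal{H}_p$ with $L_f(1)=k$, the trivial $G$-module.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Induct on $|P|$. For a maximal subgroup $P'<P$, compatibility forces $u_P$ to be the map $u_P^{P'}$ defined by $\varphi'_{P',P}u_P^{P'}=(u_{P'}\otimes1)\varphi_{P',P}$. Two distinct maximal subgroups are among the intermediate groups $P_i$ of the rank two section $Q\trianglelefteq P$ given by their intersection $Q$, and
\[
\Phi_i'u_P^{P_i}=(\varphi'_{Q,P_i}u_{P_i}\otimes1)\varphi_{P_i,P}=(u_Q\otimes1)\Phi_i .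
\]
By (C) for $L$ and $L'$, the map $u_P^{P_i}$ does not depend on $i$. For the last statement, the family $c_g^{-1}u_{gPg^{-1}}c_g$ is compatible with the maps $\varphi$ and equals $u_1$ at $P=1$, so it equals $u_P$.

(b) The idea is that a solution exists on each $p$-subgroup, and that (a) glues these solutions. Let $P\in\mathcal{H}_p$. Lemma~\ref{lem:rep} for the group $P$ gives a reduced $f|_P$-sphere, and Corollary~\ref{cor:lambda} gives a bare system on the subgroups of $P$. Tensoring all its lines with the dual of the line at $1$, we obtain a bare system $(L^P,\varphi^P)$ on the subgroups of $P$ with $L^P(1)=k$. Let $gPg^{-1}\le P'$. Since $f$ is invariant under conjugation, $A\mapsto L^{P'}(gAg^{-1})$ is a bare system on the subgroups of $P$, with the maps $\varphi^{P'}$ transported along $(B/A)^*\cong(gBg^{-1}/gAg^{-1})^*$. By (a) there is a unique compatible family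
\[
u^g_{P,P'}(A)\colon L^P(A)\to L^{P'}(gAg^{-1}),\qquad A\le P,
\]
that is the identity at $A=1$, and uniqueness gives $u^h_{P',P''}u^g_{P,P'}=u^{hg}_{P,P''}$. Define
\[
L(P)=L^P(P),\qquad c_g=u^g_{P,gPg^{-1}}(P),\qquad\varphi_{Q,P}=\bigl(u^1_{Q,P}(Q)^{-1}\otimes1\bigr)\varphi^P_{Q,P}.
\]
Then $c_{hg}=c_hc_g$, and $c_g$ is the identity on $L(1)=k$. The maps $\varphi_{Q,P}$ commute with $c_g$ because $u^g_{P,gPg^{-1}}$ is compatible with $\varphi^P$ and $\varphi^{gPg^{-1}}$, and
\[
u^1_{gQg^{-1},gPg^{-1}}\,u^g_{Q,gQg^{-1}}=u^g_{Q,gPg^{-1}}=u^g_{P,gPg^{-1}}\,u^1_{Q,P}.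
\]
For $A<B\le R$ with $|B:A|=p$ we have
\[
\varphi^R_{A,B}\,u^1_{B,R}(B)=\bigl(u^1_{B,R}(A)\otimes1\bigr)\varphi^B_{A,B}=\bigl(u^1_{B,R}(A)u^1_{A,B}(A)\otimes1\bigr)\varphi_{A,B}=\bigl(u^1_{A,R}(A)\otimes1\bigr)\varphi_{A,B}.
\]
So the maps $u^1_{A,R}(A)$ identify $(L,\varphi)$ on the subgroups of $R$ with $(L^R,\varphi^R)$, and (C) holds for every rank two section $Q\trianglelefteq R$.
\end{proof}

\begin{definition}\label{def:delta}
The character $\delta_f\colon N_G(S)\to\mathbb{F}_p^\times$ is the character by which $N_G(S)$ acts on the line $L_f(S)$.
\end{definition}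

By Proposition~\ref{prop:orient}(a), $\delta_f$ depends only on $f$. For $r\ge1$ the tensor power $L_f^{\otimes r}$ is an orientation system for $rf$ with trivial value at $1$, so $\delta_{rf}=\delta_f^{\,r}$. For $f=0$ one can take all lines equal to $k$ and all maps equal to the identity, so $\delta_0=1$.

\begin{example}\label{ex:delta}
If $|S|=p$, then $\varphi_{1,S}$ identifies $L_f(S)$ with $(S^*)^{m(1,S)}$, as in Section~\ref{sub:rankone}. If $S\cong(\mathbb{Z}/p)^2$, then $\Phi_i$ for the section $1\trianglelefteq S$ identifies $L_f(S)$ equivariantly with the line spanned by $\prod_jx_j^{m_j}$ in $\operatorname{Sym}(S^*)$. When all $m_j$ equal $m$, this is the line spanned by the $m$-th power of $xy^p-x^py=xy\prod_{a\ne0}(y-ax)$, for a basis $x,y$ of $S^*$. This polynomial is the determinant of the matrix with rows $(x,y)$ and $(x^p,y^p)$, so $\delta_f(g)=\det(g|S^*)^m$.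
\end{example}

\section{Existence of reduced spheres}\label{sec:exist}

\begin{theorem}\label{thm:reduced}
For every monotone Borel--Smith function $f$ there is a reduced $f$-sphere $D$ on $\mathcal{H}_p$. If $p$ is odd, $D$ can be chosen with $\lambda_D\cong L_f$ as orientation systems.
\end{theorem}

For $p$ odd write $L=L_f$ and $\varphi^L$ for its maps; for $p=2$ let $L(Q)=k$ for all $Q$. We prove by induction over closed families $F$, starting with $F=\emptyset$, that there is a reduced $f$-sphere $D$ on $F$ with
\begin{enumerate}
\item[(I1)] a chain homotopy equivalence $\eta\colon\operatorname{Res}_SD\to D_V|_{F_S}$ over $\Gamma_{S,F_S}$, and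
\item[(I2)] for $p$ odd, an isomorphism of orientation systems $\omega\colon\lambda_D\to L|_F$.
\end{enumerate}
Suppose $D$ is given on $F\ne\mathcal{H}_p$. Let $Q$ have maximal order outside $F$, chosen in its conjugacy class so that $Q\le S$ and $N_S(Q)$ is a Sylow $p$-subgroup of $N_G(Q)$. Put
\[
F'=F\cup(Q),\quad W=W_G(Q),\quad T=N_S(Q)/Q,\quad n=f(Q),\quad B=\operatorname{Ind}(D)(Q).
\]
Thus $T$ is Sylow in $W$ and $B$ is a bounded complex of $kW$-modules. For $Q'\le S$ conjugate to $Q$ in $G$ let
\[
B_S(Q')=\operatorname{Ind}_S(\operatorname{Res}_SD)(Q'),\qquad B_V(Q')=\operatorname{Ind}_S(D_V|_{F_S})(Q');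
\]
the map $\eta$ induces a homotopy equivalence $\eta\colon B_S(Q')\to B_V(Q')$ over $k[N_S(Q')/Q']$.

\subsection{Reduction to a single map}
As in Section~\ref{sub:rankone}, we look for a morphism $b\colon B\to L(Q)[n]$ in $D^b(kW)$ with perfect fiber $U$. Given $b$, take $U$ to be a bounded complex of finitely generated projectives, represent $U\to B$ by a chain map, and let $D_{F'}$ be the cone of the adjoint map $\mathcal{E}_Q(U)\to\operatorname{Ind}(D)$. This is a perfect complex with $D_{F'}|_F=D$, and $D_{F'}(Q)=\operatorname{cone}(U\to B)$ has an isomorphism to $L(Q)[n]$ in $D^b(kW)$ under which $B\to D_{F'}(Q)$ becomes $b$. So $D_{F'}$ is a reduced $f$-sphere on $F'$.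

If $Q=S$, then $F=\emptyset$, $B=0$, and $b=0$ works since $|W|$ is prime to $p$. Condition (I2) only asks for a $W$-isomorphism at $S$, and (I1) holds because $\Gamma_{S,\{S\}}$ is the trivial category and both sides are complexes of vector spaces with the same homology. From now on $Q$ is not Sylow, so $T\ne1$.

\subsection{Step 1: a stable isomorphism $\theta\colon B\to L(Q)[n]$ in $\mathrm{st}(kW)$}
Over $T$ such an isomorphism exists: the maps
\begin{equation}\label{eq:zigzag}
B\leftarrow B_S(Q)\xrightarrow{\ \eta\ }B_V(Q)\to D_V(Q)\cong k[n]
\end{equation}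
are stable isomorphisms over $kT$, by Lemma~\ref{lem:F2}(c) and by Lemma~\ref{lem:F1} for $S$. It is unique only up to a scalar, and the difficulty is to show that it is a stable element. Every $p$-subgroup $A$ of $W$ is conjugate into $T$, so $B\cong k[n]$ in $\mathrm{st}(kA)$. By (S2),
\begin{equation}\label{eq:line}
\begin{array}{l}
\text{for $p$-subgroups $1\ne A'\le A$ of $W$, $\operatorname{Hom}_{\mathrm{st}(kA)}(B,L(Q)[n])$ is a line whose nonzero}\\
\text{elements are invertible, and restriction to $A'$ is an isomorphism.}
\end{array}
\end{equation}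
So stability can be tested on subgroups of order $p$, where the orientation system provides preferred elements.

Let $A=P/Q\le W$ have order $p$. For $p=2$ let $\theta_A$ be the unique nonzero element of the line \eqref{eq:line}. For $p$ odd, the map $D(P)\to B$ is a stable isomorphism over $A$ by Lemma~\ref{lem:F2}(b), so the line is identified with $\operatorname{Hom}_k(\lambda_D(P),L(Q)\otimes(A^*)^{m(Q,P)})$ by taking classes, and we let $\theta_A$ correspond to $\varphi^L_{Q,P}\omega_P$. Since $\varphi^L$, $\omega$ and the maps $D(P)\to B$ commute with conjugation, $c_g\theta_A=\theta_{gAg^{-1}}$ for $g\in W$.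

\begin{lemma}\label{lem:rank2}
If $E\le W$ is elementary abelian of rank $2$, the elements $\theta_A$, $1<A<E$, are restrictions of one element of $\operatorname{Hom}_{\mathrm{st}(kE)}(B,L(Q)[n])$.
\end{lemma}

\begin{proof}
For $p=2$ take the nonzero element. Let $p$ be odd, and by equivariance let $E=R/Q\le T$, with the notation of a rank two section. Put $Y=D_V(Q)$. The restriction maps of the complex $\operatorname{Ind}_S(\operatorname{Res}_SD)$ and \eqref{eq:zigzag} give $kE$-chain maps $D(R)\to D(P_i)\to B_S(Q)\to Y$. The composite $D(R)\to B_S(Q)$ is a restriction map and does not depend on $i$, and $D(P_i)\to Y$ is a stable isomorphism over $A_i$ by Lemma~\ref{lem:F2}(b) for $S$. So Lemma~\ref{lem:euler} applies; let $\varphi_i$ and $\Phi_i$ be as there. Through \eqref{eq:zigzag} the lines \eqref{eq:line} for $E$ and for each $A_i$ become $\operatorname{Hom}_k(\lambda_Y,L(Q))$, with restriction the identity. Let $t_i$ correspond to $\theta_{A_i}$. Since $D(P_i)\to B$ factors through $B_S(Q)$, the definition of $\theta_{A_i}$ says $(t_i\otimes1)\varphi_i=\varphi^L_{Q,P_i}\omega_{P_i}$. Composing with $\varphi^D_{P_i,R}$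 and using (I2) for the pair $P_i<R$ in $F$,
\[
(t_i\otimes1)\Phi_i=(\varphi^L_{Q,P_i}\omega_{P_i}\otimes1)\varphi^D_{P_i,R}=(\varphi^L_{Q,P_i}\otimes1)\varphi^L_{P_i,R}\,\omega_R=\Phi_i^L\omega_R .
\]
The isomorphism $\Phi_i$ does not depend on $i$ by Lemma~\ref{lem:euler}, and $\Phi^L_i$ does not by (C). Hence neither does $t_i$.
\end{proof}

Let $Z\le T$ be central of order $p$, and let $\theta_T\in\operatorname{Hom}_{\mathrm{st}(kT)}(B,L(Q)[n])$ restrict to $\theta_Z$. If $Z\ne A\le T$ has order $p$, the element for $E=AZ$ in Lemma~\ref{lem:rank2} agrees with $\operatorname{res}_E\theta_T$ on $Z$, hence equals it by \eqref{eq:line}. So $\operatorname{res}_A\theta_T=\theta_A$ for all $A\le T$ of order $p$. Let $g\in W$ and $H=T\cap gTg^{-1}$. If $H=1$, then $\mathrm{st}(kH)=0$. Otherwise choose $A\le H$ of order $p$; then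
\[
\operatorname{res}_A(c_g\theta_T)=c_g\theta_{g^{-1}Ag}=\theta_A=\operatorname{res}_A\theta_T,
\]
and by \eqref{eq:line} the elements $\theta_T$ and $c_g\theta_T$ agree on $H$. By (S3), $\theta_T$ is the restriction of an element $\theta\in\operatorname{Hom}_{\mathrm{st}(kW)}(B,L(Q)[n])$, and $\theta$ is invertible. By equivariance $\operatorname{res}_A\theta=\theta_A$ for every $A\le W$ of order $p$.

\subsection{Step 2: lifting $\theta$ to the derived category}
A lift $b$ of $\theta$ to $D^b(kW)$ is a stable isomorphism, so it has perfect fiber. Let $\widehat{\mathcal{P}}$ be a complete resolution for $W$. By (S1) a lift exists if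
\begin{equation}\label{eq:obstr}
H_0\operatorname{Hom}_{kW}(\mathcal{P}^-\otimes B,L(Q)[n])=0 .
\end{equation}
A map from $\widehat{\mathcal{P}}_a\otimes B_d$ to $L(Q)[n]$ has degree $n-a-d\ge n+1-d$. So \eqref{eq:obstr} would be immediate if $B$ were concentrated in degrees $\le n$. This is true of $B_V(Q)$ by \eqref{eq:cells}, but we have no bound on the degrees of $B$. A transfer from $W$ to $T$ does not help directly: the quotient $B/B_S(Q)$ is invisible to $\widehat{\mathcal{P}}$ but not to $\mathcal{P}^-$. We therefore rewrite \eqref{eq:obstr} as cohomology of $D$ over $\Gamma_{G,F}$ and construct a transfer from $\Gamma_{S,F_S}$, where (I1) applies.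

\medskip\noindent\emph{Reformulation.} For finite $G$-sets $X$ with isotropy in $F$ let
\[
\mathcal{J}(X)=\operatorname{Hom}_{kW}(\mathcal{P}^-\otimes k[X^Q],L(Q)[n]).
\]
This is a complex of $k\Gamma_{G,F}$-modules, concentrated in degrees $\ge n+1$. Since $\operatorname{Ind}(k[X^?])(Q)=k[X^Q]$, we have $\operatorname{Hom}_{kW}(\mathcal{P}^-\otimes\operatorname{Ind}(M)(Q),L(Q)[n])=\operatorname{Hom}_{\Gamma_{G,F}}(M,\mathcal{J})$ for free and hence for finitely generated projective $M$, naturally in $M$. So the group in \eqref{eq:obstr} is $H_0\operatorname{Hom}_{\Gamma_{G,F}}(D,\mathcal{J})$. As $D$ is bounded, only finitely many degrees of $\mathcal{J}$ matter, and we may replace $\mathcal{J}$ by a truncation $\tau_{\le r}\mathcal{J}$ with $r$ large. This has a finite filtration with quotients quasi-isomorphic to $J_i[i]$, where $J_i=H_i(\mathcal{J})$ and $n+1\le i\le r$. The functor $\operatorname{Hom}(D,-)$ is exact and preserves quasi-isomorphisms, so it suffices to prove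
\begin{equation}\label{eq:vanish}
H^i\operatorname{Hom}_{\Gamma_{G,F}}(D_*,J_i)=0\qquad\text{for } i\ge n+1 .
\end{equation}

\medskip\noindent\emph{Covariant maps.} Fix $i$ and put $J=J_i$. For a finite $W$-set $Z$ let $h(Z)=H_i\operatorname{Hom}_{kW}(\mathcal{P}^-\otimes k[Z],L(Q)[n])$, so that $J(X)=h(X^Q)$. The functor $h$ takes disjoint unions to direct sums. A $W$-map $z\colon Z'\to Z$ induces $z^*\colon h(Z)\to h(Z')$ through $k[Z']\to k[Z]$, and $z_*\colon h(Z')\to h(Z)$ through the map $k[Z]\to k[Z']$ that sends a point to the sum of its preimages. Two identities hold already for permutation modules. If $Z''$ is the pullback of $Z'\xrightarrow{z}Z\xleftarrow{u}Z_1$, with projections $u'\colon Z''\to Z'$ and $z'\colon Z''\to Z_1$, then $z^*u_*=u'_*z'^*$, since both come from the map $k[Z']\to k[Z_1]$ sending $y'$ to the sum of all $y_1$ with $u(y_1)=z(y')$. And if all fibers of $z$ have cardinality congruent to $c$ modulo $p$, then $z_*z^*=c$.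

\begin{lemma}\label{lem:alpha}
Let $v\colon Z_0\to Z_1$ be a $W$-map such that $Z_0$ is free and all stabilizers in $Z_1$ are nontrivial $p$-groups. Then $v^*=0$.
\end{lemma}

\begin{proof}
By additivity we may take the projection $W/1\to W/H$ with $H\ne1$ a $p$-group. Then $v^*$ is induced by the inclusion $\operatorname{Hom}_{kH}(\mathcal{P}^-,L(Q)[n])\subseteq\operatorname{Hom}_k(\mathcal{P}^-,L(Q)[n])$. The target has homology only in degree $n+1$, namely $\operatorname{Hom}_k(kw,L(Q))$ with $kw=H_{-1}(\mathcal{P}^-)$. A class of degree $n+1$ in the source is represented by some $u\in\operatorname{Hom}_{kH}(\widehat{\mathcal{P}}_{-1},L(Q))$, and its image is $u|_{kw}$. The module $\widehat{\mathcal{P}}_{-1}$ is free over $kH$ and $w$ is $H$-invariant, so $w=\sum_{a\in H}av_0$ for some $v_0$. As $H$ acts trivially on the line $L(Q)$, we get $u(w)=|H|u(v_0)=0$.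
\end{proof}

\medskip\noindent\emph{The transfer.} Let $J^S$ be the module $X\mapsto J((X\times G/S)_F)$; a $G$-map $g\colon X'\to X$ carries $(X'\times G/S)_F$ into $(X\times G/S)_F$ because $F$ is closed. Since $(X\times G/S)_F=G\times_S(X|_S)_{F_S}$, we have $J^S(X)=(\operatorname{Res}_SJ)((X|_S)_{F_S})$, and therefore
\begin{equation}\label{eq:coind}
\operatorname{Hom}_{\Gamma_{G,F}}(M,J^S)=\operatorname{Hom}_{\Gamma_{S,F_S}}(\operatorname{Res}_SM,\operatorname{Res}_SJ)
\end{equation}
naturally for finitely generated projective $M$. The projection $\mathrm{pr}\colon(X\times G/S)_F\to X$ gives a homomorphism of modules $\mathrm{pr}^*\colon J\to J^S$ and, for each $X$, a linear map $\tau_X=\mathrm{pr}_*\colon J^S(X)\to J(X)$, formed on $Q$-fixed points.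

\begin{lemma}\label{lem:transfer}
The maps $\tau_X$ are natural in $X$, and $\tau_X\,\mathrm{pr}^*=|G:S|$. Hence $J$ is a direct summand of $J^S$.
\end{lemma}

\begin{proof}
Let $g\colon X'\to X$ be a $G$-map and
\[
Z_1=((X\times G/S)_F)^Q=\{(x,y)\in X^Q\times(G/S)^Q: G_x\cap G_y\in F\}.
\]
The pullback of $X'^Q\to X^Q\leftarrow Z_1$ is the set of $(x',y)\in X'^Q\times(G/S)^Q$ with $G_{g(x')}\cap G_y\in F$. It contains $((X'\times G/S)_F)^Q$, and the complement $Z_0$ consists of the pairs with $G_{x'}\cap G_y\notin F$; this group contains $Q$, so it equals $Q$. By base change and additivity, $g^*\tau_X-\tau_{X'}(g\times1)^*$ is the composite $h(Z_1)\to h(Z_0)\to h(X'^Q)$ whose first map is $v^*$ for $v=g\times1\colon Z_0\to Z_1$. The $W$-set $Z_0$ is free. The stabilizer of $(x,y)\in Z_1$ is $N_H(Q)/Q$ with $H=G_x\cap G_y\in F$, a $p$-group that properly contains $Q$, so the stabilizer is a nontrivial $p$-group. By Lemma~\ref{lem:alpha}, $v^*=0$, and $\tau$ is natural.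

The fiber of $Z_1\to X^Q$ over $x$ is the complement in $(G/S)^Q$ of $\{y: G_x\cap G_y=Q\}$. The group $N_{G_x}(Q)/Q$ acts freely on the latter set, and it is a nontrivial $p$-group because $G_x\in F$ properly contains $Q$. So the fiber has cardinality congruent to $|(G/S)^Q|\equiv|G:S|$ modulo $p$, which is invertible in $k$.
\end{proof}

By Lemma~\ref{lem:transfer}, \eqref{eq:coind} and (I1), the group in \eqref{eq:vanish} is a direct summand of
\[
H^i\operatorname{Hom}_{\Gamma_{S,F_S}}(\operatorname{Res}_SD,\operatorname{Res}_SJ)\cong H^i\operatorname{Hom}_{\Gamma_{S,F_S}}(D_V|_{F_S},\operatorname{Res}_SJ).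
\]
On the right, the $i$-cochains form a product of groups $J(G/K)=h((G/K)^Q)$, one for each orbit of $i$-cells with isotropy $K\in F_S$. If such a group is nonzero, then $Q$ is conjugate to a subgroup of $K$, so $i\le f(K)\le f(Q)=n$ by \eqref{eq:cells} and monotonicity. This proves \eqref{eq:vanish}, and $b$ exists.

\subsection{Step 3: the orientation of $D_{F'}$}
Let $p$ be odd. The isomorphism $D_{F'}(Q)\cong L(Q)[n]$ gives a $W$-isomorphism $\omega_Q\colon\lambda_{D_{F'}}(Q)\to L(Q)$, which we transport to the conjugates of $Q$ by the maps $c_g$. The new pairs of index $p$ in $F'$ are conjugate to pairs $Q<P$. For such a pair the restriction map $D(P)\to D_{F'}(Q)\cong L(Q)[n]$ is the composite of $D(P)\to B$ and $b$. Over $A=P/Q$ the stable image of $b$ is $\theta_A$, so the class of the composite is $\varphi^L_{Q,P}\omega_P$. This says $(\omega_Q\otimes1)\varphi^{D_{F'}}_{Q,P}=\varphi^L_{Q,P}\omega_P$, and (I2) holds on $F'$.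

\subsection{Step 4: comparison of $D_{F'}$ with $D_V$}
Let $D'=\operatorname{Res}_SD_{F'}$, let $Q'\le S$ be $G$-conjugate to $Q$, and put $T'=N_S(Q')/Q'\ne1$. Choose isomorphisms $D'(Q')\cong k[n]\cong D_V(Q')$ in $D^b(kT')$. The inclusions of Lemma~\ref{lem:F1} for $S$ give stable isomorphisms $b'\colon B_S(Q')\to k[n]$ and $b_V\colon B_V(Q')\to k[n]$. By (S2), $\operatorname{Hom}_{\mathrm{st}(kT')}(B_V(Q'),k[n])\cong k$, so $b'=c\,b_V\eta$ in $\mathrm{st}(kT')$ for some $c\in k^\times$. We claim that this holds in $D^b(kT')$; it suffices to show that
\begin{equation}\label{eq:inj}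
\operatorname{Hom}_{D^b(kT')}(B_V(Q'),k[n])\to\operatorname{Hom}_{\mathrm{st}(kT')}(B_V(Q'),k[n])
\end{equation}
is injective. The complex $B_V(Q')$ is spanned by the cells of $(\mathbb{S}^V)^{Q'}$, other than $\infty$, whose isotropy group properly contains $Q'$. If $f(K)=n$ for some $Q'<K\le S$, then $V^K=V^{Q'}$, all cells of $(\mathbb{S}^V)^{Q'}$ have isotropy containing $K$, and $B_V(Q')=D_V(Q')\cong k[n]$; then \eqref{eq:inj} is the bijection $H^0(T';k)\to\widehat{H}^0(T';k)$. Otherwise $B_V(Q')$ is concentrated in degrees $d\le n-1$ by \eqref{eq:cells} and monotonicity. With $\mathcal{P}^-$ taken for $T'$, the complex $\operatorname{Hom}_{kT'}(\mathcal{P}^-\otimes B_V(Q'),k[n])$ then lives in degrees $n-a-d\ge2$, as $a\le-1$, and \eqref{eq:inj} is injective by (S1).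

After rescaling, we have an isomorphism $\sigma_{Q'}\colon D'(Q')\to D_V(Q')$ in $D^b(kT')$ that is compatible with $\eta\colon B_S(Q')\to B_V(Q')$. Put $U_{Q'}=(D'(Q')/B_S(Q'))[-1]$ and $U_{V,Q'}=(D_V(Q')/B_V(Q'))[-1]$. The pair $(\eta,\sigma_{Q'})$ extends to an isomorphism of triangles, so there is an isomorphism $\rho_{Q'}\colon U_{Q'}\to U_{V,Q'}$ compatible with the connecting maps to $B_S(Q')$ and $B_V(Q')$. Let $Q'$ run over representatives of the $S$-classes in $F'_S\smallsetminus F_S$. Lemma~\ref{lem:F1} gives triangles in the derived category of $k\Gamma_{S,F'_S}$-modules,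
\[
\begin{array}{ccccc}
\bigoplus_{Q'}\mathcal{E}_{Q'}(U_{Q'}) & \longrightarrow & \operatorname{Ind}_S(\operatorname{Res}_SD) & \longrightarrow & D'\\[2pt]
\downarrow{\scriptstyle\oplus\,\mathcal{E}_{Q'}(\rho_{Q'})} & & \downarrow{\scriptstyle\operatorname{Ind}_S(\eta)} & & \\[2pt]
\bigoplus_{Q'}\mathcal{E}_{Q'}(U_{V,Q'}) & \longrightarrow & \operatorname{Ind}_S(D_V|_{F_S}) & \longrightarrow & D_V|_{F'_S}.
\end{array}
\]
By the derived adjunction between $\mathcal{E}_{Q'}$ and evaluation, the square commutes if it commutes after evaluation at each $Q'$, and that is the choice of $\rho_{Q'}$. Both vertical maps are isomorphisms, so $D'\cong D_V|_{F'_S}$ in the derived category. An isomorphism in the derived category between bounded complexes of projectives is represented by a chain homotopy equivalence. So (I1) holds on $F'$. This completes the induction and the proof of Theorem~\ref{thm:reduced}. \qed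

\subsection{The constant module}
Let $\underline{k}$ be the $k\Gamma_G$-module with all values $k$ and all maps the identity, and let $D(k\Gamma_G)$ be the derived category.

\begin{lemma}\label{lem:zero}
Let $D$ be a reduced $f$-sphere on $\mathcal{H}_p$ and $P'\le P$ with $f(P')=0$. Then $H_0(D(P))\to H_0(D(P'))$ is an isomorphism.
\end{lemma}

\begin{proof}
By monotonicity $f$ vanishes on all groups between $P'$ and $P$, so we may assume $|P:P'|=p$. Then $D(P)\to D(P')$ is a stable isomorphism $\lambda_D(P)\to\lambda_D(P')$ over $P/P'$ by Lemma~\ref{lem:F2}(a), and it is nonzero by (S5).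
\end{proof}

\begin{corollary}\label{cor:K}
The module $\underline{k}$ is isomorphic in $D(k\Gamma_G)$ to a perfect complex $\mathcal{K}$.
\end{corollary}

\begin{proof}
Let $\mathcal{K}$ be the complex of Theorem~\ref{thm:reduced} for $f=0$. Its homology is the module $H_0(\mathcal{K})$, whose restriction maps to the trivial group are isomorphisms by Lemma~\ref{lem:zero}. The group $G$ acts trivially on the line $H_0(\mathcal{K})(1)$: for $p$ odd it is $L_0(1)$, and for $p=2$ there is no other action. So these restriction maps define an isomorphism $H_0(\mathcal{K})\cong\underline{k}$.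
\end{proof}

\section{From reduced spheres to spheres}\label{sec:proof}

We prove Theorem~\ref{thm:main}. Let $D$ be as in Theorem~\ref{thm:reduced}, and let $F_0=\{P\in\mathcal{H}_p: f(P)=0\}$, a closed family by monotonicity.

\subsection{The case $f(S)\ge1$}
By monotonicity $f\ge1$ everywhere. The perfect complex $C=\mathcal{K}\oplus D[-1]$ has at $P$ the homology $k$ in degree $0$ plus a line in degree $f(P)-1\ge0$, which is the homology of $\mathbb{S}^{f(P)-1}$. So $C$ realizes $f$.

\subsection{The case $f(S)=0$: sufficiency}
Now the two classes have to cancel on $F_0$, so we need a morphism $\underline{k}\to D$ that is nonzero on homology at $S$. Assume that $p=2$, or that $p$ is odd and $\delta_f$ extends to a character $\chi^{-1}$ of $G$. In the second case replace $D$ by $D\otimes\chi$. In both cases $N_G(S)$ acts trivially on $\lambda_D(S)$.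

For $Q\in\mathcal{H}_p$ and a $kW_G(Q)$-module $Y$ let $I_Q(Y)$ be the $k\Gamma_G$-module with value $Y$ at $Q$ that vanishes outside $(Q)$; the functor $I_Q$ is exact. The structure maps of a module go from larger to smaller groups, so the part of $D$ supported on a family that is closed under conjugation and subgroups is a subcomplex. Adding conjugacy classes in order of increasing size gives a finite filtration of $D$ with quotients $I_Q(D(Q))\cong I_Q(\lambda_D(Q))[f(Q)]$, the top quotient being $I_S(D(S))$. The groups $\operatorname{Ext}^*_{k\Gamma_G}(\underline{k},M)$ are the higher limits $\lim^*M$ over the orbit category. By \cite[Props.~5.4 and 6.1]{JMO} there are graded groups $\Lambda^*(H;Y)$, for finite groups $H$ and $kH$-modules $Y$, such that $\lim^*I_Q(Y)\cong\Lambda^*(W_G(Q);Y)$; moreover $\Lambda^*(H;Y)=0$ if $p$ divides the order of the kernel of $H\to\operatorname{Aut}(Y)$, while $\Lambda^0(H;Y)=Y^H$ and $\Lambda^i(H;Y)=0$ for $i>0$ if $p\nmid|H|$. If $Q$ is not Sylow, then $p$ divides $|W_G(Q)|$ and elements of order $p$ act trivially on the line $\lambda_D(Q)$, so $\operatorname{Ext}^*(\underline{k},I_Q(\lambda_D(Q)))=0$.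 The long exact sequences of the filtration give
\[
\operatorname{Hom}_{D(k\Gamma_G)}(\underline{k},D)\cong\operatorname{Hom}_{D(k\Gamma_G)}(\underline{k},I_S(\lambda_D(S)))=\lambda_D(S)^{N_G(S)}=\lambda_D(S),
\]
and the isomorphism sends a morphism to its effect on $H_0$ at $S$.

Choose $s\colon\underline{k}\to D$ with $H_0(s)\ne0$ at $S$, represent it by a chain map $\mathcal{K}\to D$, and let $C$ be the fiber, a perfect complex. Let $P\in F_0$; after conjugation $P\le S$. By Lemma~\ref{lem:zero} and naturality of $H_0(s)\colon\underline{k}\to H_0(D)$, the map $s$ is an isomorphism on homology at $P$, so $C(P)$ is acyclic. If $P\notin F_0$, then $H_0(D(P))=0$, so $s$ is zero on homology at $P$, and $C(P)$ has the homology $k$ in degree $0$ plus $\lambda_D(P)$ in degree $f(P)-1$. Thus $C$ realizes $f$. This proves (1) and the ``if'' part of (2).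

\subsection{The case $f(S)=0$: necessity}
Let $p$ be odd, $f(S)=0$, and let $C$ realize $f$, nonnegatively graded. If $f=0$ then $\delta_f=1$. So let $f\ne0$; then $1\notin F_0$. All values of $f$ are even, since $f(P)=2m(P,S)$ for $P\le S$, so $f(P)\ge2$ for $P\notin F_0$, and the two homology lines of $C(P)$ lie in different degrees. We reverse the construction above and obtain a reduced sphere from $C$ by removing the bottom class. For this the bottom classes have to fit together.

\begin{lemma}\label{lem:bottom}
If $P\notin F_0$, then $H_0(C(P))\to H_0(C(1))$ is an isomorphism.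
\end{lemma}

\begin{proof}
No subgroup of $P$ lies in $F_0$, so it suffices to treat $H_0(C(P))\to H_0(C(Q))$ for $Q<P$ of index $p$. Put $A=P/Q$ and $a=f(P)-1\ge1$. The map $j\colon C(P)\to C(Q)$ is a stable isomorphism over $A$ by Lemma~\ref{lem:F2}(a). Since $A$ acts trivially on $C(P)$, we have $C(P)\cong k\oplus k[a]$ in $D^b(kA)$, which is nonzero in $\mathrm{st}(kA)$. Consider the triangle $k[f(Q)-1]\to C(Q)\xrightarrow{\pi}k\xrightarrow{\kappa}k[f(Q)]$, with $k=H_0(C(Q))$. If $\kappa\ne0$, it is a stable isomorphism by (S5), as $f(Q)$ is even, and $C(Q)$ is stably zero, which contradicts the above. So $\kappa=0$, the map $\pi$ is a split epimorphism, and $\pi$ and $\pi j$ are nonzero in $\mathrm{st}(kA)$. The component of $\pi j$ on $k[a]$ lies in $H^{-a}(A;k)=0$. Hence the component on $k$ is nonzero, and it is the map $H_0(C(P))\to H_0(C(Q))$.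
\end{proof}

Let $\chi_0$ be the character of $G$ on the line $H_0(C(1))$, and let $\mathfrak{c}\cong\underline{k}\otimes\chi_0$ be the module with all values $H_0(C(1))$. The restriction maps $r_P\colon H_0(C(P))\to H_0(C(1))$ define a homomorphism $H_0(C)\to\mathfrak{c}$: they commute with restriction, and $r_{gPg^{-1}}c_g=c_gr_P=\chi_0(g)r_P$. Let $D'$ be the cone of a chain map $C\to\mathcal{K}\otimes\chi_0$ that represents $C\to H_0(C)\to\mathfrak{c}$; it is perfect. For $P\in F_0$ the complex $C(P)$ is acyclic, so $D'(P)$ has homology $\mathfrak{c}(P)$ in degree $0=f(P)$. For $P\notin F_0$, Lemma~\ref{lem:bottom} shows that the classes in degree $0$ cancel, so $D'(P)$ has homology $H_{f(P)-1}(C(P))$ in degree $f(P)$. Thus $D'$ is a reduced $f$-sphere, and $\lambda_{D'}$ is an orientation system by Corollary~\ref{cor:lambda}. Let $\chi_1$ be the character of $G$ on $\lambda_{D'}(1)$. Then $\lambda_{D'}\otimes\chi_1^{-1}$ has trivial value at $1$, so it is isomorphic to $L_f$ by Proposition~\ref{prop:orient}(a). At $S\in F_0$, where $\lambda_{D'}(S)=\mathfrak{c}(S)$, this gives $\delta_f=(\chi_0\chi_1^{-1})|_{N_G(S)}$,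 which extends to $G$. This proves (2).

\subsection{Multiples and shifts}
For $p=2$ the function $(p-1)f=f$ is realizable by (1). For $p$ odd, $(p-1)f$ is realizable by (1) if $f(S)\ge1$; if $f(S)=0$, then $\delta_{(p-1)f}=\delta_f^{\,p-1}=1$ and (2) applies. For $G=A_{p+2}$ and $(p-1)\mid m$, the function $f_m=(p-1)f_{m/(p-1)}$ is therefore realizable, and for $(p-1)\nmid m$ it is not, by Theorem~\ref{thm:alt}. If $S\trianglelefteq G$, then $N_G(S)=G$ and the condition in (2) is vacuous. Finally, the Borel--Smith conditions involve only differences of values, so $f+c$ is a monotone Borel--Smith function with $(f+c)(S)\ge1$ for $c\ge1$, and (1) applies. This proves (3) and completes the proof of Theorem~\ref{thm:main}. \qed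

\begin{example}
Return to $p=3$, $S=\langle(1\,2\,3)\rangle$, $f(1)=2$, $f(S)=0$. By Example~\ref{ex:delta}, $\delta_f(g)$ is $-1$ if $g$ inverts $S$ and $1$ if $g$ centralizes $S$. For $G=S_4$ the normalizer is $S_3$ and $\delta_f$ is the restriction of the sign, so $f$ is realizable. For $G=S_5$ we have $\delta_f((1\,2))=-1$ and $\delta_f((4\,5))=1$; these transpositions are conjugate in $G$, so $\delta_f$ does not extend and $f$ is not realizable.
\end{example}

\begin{thebibliography}{9}

\bibitem{JMO}
Jackowski, McClure and Oliver, \emph{Homotopy classification of self-maps of $BG$ via $G$-actions}, Ann. of Math. \textbf{135} (1992).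

\bibitem{RY}
Sune Precht Reeh and Erg\"un Yal\c{c}{\i}n, \emph{Representation rings for fusion systems and dimension functions}, arXiv:1603.08237 (2016).

\bibitem{tD}
tom Dieck, \emph{Transformation Groups}.

\end{thebibliography}
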